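\title{Non-isomorphic spaces of continuous functions from the branches of $m$-adic trees}

\begin{abstract}
Split each branch of the $m$-adic tree into $m$ sets of nodes according to the digit that follows the node. The infinite pieces form an almost disjoint family; let $K_m$ be the one-point compactification of its Isbell--Mr\'owka space. We prove that $C(K_m)$ embeds isomorphically into $C(K_n)$ if and only if $m\le n$, so that these Banach spaces are pairwise non-isomorphic. This answers a question of Avil\'es, Plebanek and S\'aenz. Nevertheless, each of the spaces is a quotient of every other. The proof combines a rigidity lemma for vector-valued sums along the branches of a tree with a Baire category argument.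
\end{abstract}

\section{The compacta $K_m$ and the question}\label{sec:intro}

A family $\mathcal A$ of infinite subsets of a countable set $N$ is \emph{almost disjoint} if any two distinct members of $\mathcal A$ have finite intersection. Its \emph{Isbell--Mr\'owka space} is $\psi(\mathcal A)=N\cup\mathcal A$, where the points of $N$ are isolated and the basic open neighborhoods of $A\in\mathcal A$ are the sets $\{A\}\cup(A\setminus F)$ with $F\subseteq N$ finite. Thus each $A$ is added to $N$ as the limit of the sequence that enumerates it. The basic neighborhoods are convergent sequences with their limits, hence compact, and distinct $A,B\in\mathcal A$ have the disjoint neighborhoods $\{A\}\cup(A\setminus B)$ and $\{B\}\cup(B\setminus A)$. So $\psi(\mathcal A)$ is locally compact and Hausdorff, and its one-point compactification $K_{\mathcal A}=\psi(\mathcal A)\cup\{\infty\}$, in which the open neighborhoods of $\infty$ are the complements of the compact subsets of $\psi(\mathcal A)$, is a compact Hausdorff space. We write $C(K)$ for the Banach space of continuous real-valued functions on a compact space $K$ with the supremum norm;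 ``isomorphic'' means isomorphic as Banach spaces.

Fix an integer $m\ge2$ and identify it with the set of digits $\{0,\dots,m-1\}$. Let $N_m=m^{<\omega}$ be the tree of finite sequences of digits (\emph{nodes}) and $m^\omega$ the set of infinite sequences (\emph{branches}). We write $|\sigma|$ for the length of a node, $x|k$ for the initial segment of length $k$ of $x$, and $\sigma^\frown i$ for $\sigma$ followed by $i$; concatenation of sequences is written in the same way. The relations $\sigma\prec x$, for a branch $x$, and $\sigma\preceq\tau$, for a node $\tau$, mean that $\sigma$ is an initial segment. For $x\in m^\omega$ and $i<m$ put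
\[
A_x^i=\{\sigma\in N_m:\ \sigma^\frown i\prec x\}=\{x|k:\ x(k)=i\}.
\]
The sets $A_x^0,\dots,A_x^{m-1}$ partition the initial segments of $x$ according to the next digit. For instance, if $m=3$ and $x=(0,1,0,1,\dots)$, then $A_x^0$ and $A_x^1$ consist of the initial segments of even and of odd length, and $A_x^2=\emptyset$. An infinite set $A_x^i$ determines $x$, as the union of its elements, and then $i$. Since two different branches share only finitely many initial segments, the family $\mathcal A^{[m]}$ of all infinite sets $A_x^i$ is almost disjoint. We put
\[
\psi_m=\psi(\mathcal A^{[m]}),\qquad K_m=K_{\mathcal A^{[m]}},\qquad g_A=1_{\{A\}\cup A}\in C(K_m)\quad(A\in\mathcal A^{[m]});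
\]
the function $g_A$ is continuous because $\{A\}\cup A$ is compact and open.

The parameter $m$ is visible in the topology. Let $x$ be a branch in which every digit occurs infinitely often, and consider nodes that follow $x$ for longer and longer. Those in $A_x^i$ converge to the point $A_x^i$. Those of the form $(x|k)^\frown j$ with $j\ne x(k)$ are pairwise incomparable, so each member of $\mathcal A^{[m]}$ contains at most one of them, and they converge to $\infty$ (see Lemma~\ref{lem:compact}). Near a typical branch one therefore sees $m+1$ limit points. The same number appears as a topological invariant. A compact space $K$ has \emph{open degree} $\mathrm{odeg}(K)\le n$ if there is a countable family $\mathcal V$ of open sets such that any pairwise distinct $x_0,\dots,x_n\in K$ have neighborhoods $V_0,\dots,V_n\in\mathcal V$, $x_i\in V_i$, with $\bigcap_iV_i=\emptyset$. For example, a countable base witnesses $\mathrm{odeg}(K)\le1$ when $K$ is metrizable. It is known that $\mathrm{odeg}(K_m)=m+1$; consequently $K_m$ is not a continuous image of $K_n$ if $n<m$, and $K_m$ and $K_n$ are not homeomorphic for $m\ne n$. We shall not use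 these facts, but they lead to the following question, posed in \cite{APS}.

\begin{quote}
\emph{Is $C(K_m)$ isomorphic to $C(K_n)$ when $m\neq n$ and $m,n\ge2$?}
\end{quote}

By the Banach--Stone theorem the spaces are not isometric, but isomorphisms forget much of the topology: a convergent sequence and the disjoint union of two convergent sequences give the spaces $c$ and $c\oplus c$, both isomorphic to $c_0$. There are two reasons to expect the same collapse here. First, all the spaces are assembled from the same parts: the hyperplane of functions vanishing at $\infty$ contains $c_0(N_m)$, with quotient $c_0(\mathcal A^{[m]})$, and $\mathcal A^{[m]}$ has the cardinality of the continuum for every $m$ (Section~\ref{sec:prelim}). Second, a choice among $m$ digits can be coded by a few binary choices, and a linear operator, unlike a continuous map, can add up information found at several nodes. This coding does produce surjections in all directions, but it cannot produce embeddings.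

\begin{theorem}\label{thm:main}
Let $m,n\ge2$.
\begin{enumerate}
\item[(a)] $C(K_m)$ is isomorphic to a subspace of $C(K_n)$ if and only if $m\le n$. If $m\le n$, then $C(K_m)$ is isometric to a subspace of $C(K_n)$ that is the range of a projection of norm one. In particular, $C(K_m)$ and $C(K_n)$ are not isomorphic when $m\ne n$.
\item[(b)] There is a bounded linear surjection from $C(K_n)$ onto $C(K_m)$.
\end{enumerate}
\end{theorem}

The non-embedding statement comes from a property of all bounded operators. We give $m^\omega$ the product topology; ``comeager'' refers to this space, and the notion is recalled in Section~\ref{sec:prelim}.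

\begin{theorem}\label{thm:operators}
Let $m>n\ge2$ and let $S\colon C(K_m)\to C(K_n)$ be bounded and linear. There are a comeager set $E'\subseteq m^\omega$ and a separable subspace $Y\subseteq C(K_n)$ such that, for all $x\in E'$ and $i<m$, the set $A_x^i$ is infinite and $Sg_{A_x^i}\in Y$.
\end{theorem}

\begin{proof}[Proof of ``only if'' in Theorem~\ref{thm:main}(a) from Theorem~\ref{thm:operators}]
Let $m>n$ and suppose that $\|Sf\|\ge c\|f\|$ for all $f\in C(K_m)$, with $c>0$. The comeager set $E'$ is uncountable. For distinct $x,x'\in E'$ the function $g_{A_x^0}-g_{A_{x'}^0}$ has norm $1$, attained at the point $A_x^0$. Hence $\{Sg_{A^0_x}:x\in E'\}$ is an uncountable subset of the separable space $Y$ whose points are at mutual distance at least $c$, which is impossible. An isomorphism between $C(K_m)$ and $C(K_n)$ with $m\ne n$ would embed the space with the larger index into the other.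
\end{proof}

Here is the idea behind Theorem~\ref{thm:operators} for $m=3$, $n=2$. For a ternary branch $x$ and a binary node $\sigma$ consider the vector
\[
\bigl(Sg_{A_x^0}(\sigma),\,Sg_{A_x^1}(\sigma),\,Sg_{A_x^2}(\sigma)\bigr)\in\mathbb R^3
\]
and read it in two ways. With $x$ fixed and $\sigma$ following a binary branch $y$, it is the value of a continuous function on $K_2$, so it stays close to one of \emph{three} vectors, the values at $A_y^0$, $A_y^1$ and $\infty$; the last may be taken to be $0$. With $\sigma$ fixed and $x$ varying, it is a sum along $x$ of weights attached to the ternary nodes, each weight going to the coordinate named by the next digit. We show in Section~\ref{sec:key} that such a sum needs \emph{four} values if $0$ is counted among them, unless it is small everywhere. The first reading holds for one $x$ and many $\sigma$, the second needs one $\sigma$ and all $x$ in a cone; the Baire category theorem exchanges the quantifiers (Section~\ref{sec:proof}). The positive parts of Theorem~\ref{thm:main} are proved in Section~\ref{sec:positive}.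

\section{Functions and functionals on $K_m$}\label{sec:prelim}

Everything we need about continuity at $\infty$ follows from the shape of compact sets.

\begin{lemma}\label{lem:compact}
A compact set $Q\subseteq\psi_m$ contains only finitely many points $A_1,\dots,A_r$ of $\mathcal A^{[m]}$ and only finitely many nodes outside $A_1\cup\dots\cup A_r$.
\end{lemma}

\begin{proof}
The set $\mathcal A^{[m]}$ is closed in $\psi_m$, because its complement consists of isolated points, and it is discrete, because $\{A\}\cup A$ meets it only in $A$. So $Q\cap\mathcal A^{[m]}$ is compact and discrete, hence finite. Removing from $Q$ the open sets $\{A_s\}\cup A_s$ leaves a compact subset of the discrete set $N_m$.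
\end{proof}

Let $X_m=\{h\in C(K_m):h(\infty)=0\}$. The map $h\mapsto(h(\infty),\,h-h(\infty)1)$ is an isomorphism of $C(K_m)$ onto $\mathbb R\oplus X_m$. For a set $\Gamma$, the space $c_0(\Gamma)$ consists of the families $(\alpha_\gamma)_{\gamma\in\Gamma}$ of reals such that $\{\gamma:|\alpha_\gamma|\ge\epsilon\}$ is finite for every $\epsilon>0$; such a family has countable support.

\begin{lemma}\label{lem:X}
\begin{enumerate}
\item[(i)] If $h\in X_m$, then $(h(A))_{A}\in c_0(\mathcal A^{[m]})$. In particular $h(A)\ne0$ for only countably many $A$.
\item[(ii)] Every $h\in X_m$ lies in the closed linear span of the functions $1_{\{\sigma\}}$, $\sigma\in N_m$, and the functions $g_A$ with $h(A)\neq0$.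
\item[(iii)] For every $(\alpha_A)\in c_0(\mathcal A^{[m]})$ there is $h\in X_m$ with $h(A)=\alpha_A$ for all $A$.
\item[(iv)] If $\mathcal C\subseteq\mathcal A^{[m]}$ is countable, then the subspace
\[
Y_{\mathcal C}=\{h\in C(K_m):\ h(A)=h(\infty)\text{ for all }A\in\mathcal A^{[m]}\setminus\mathcal C\}
\]
is separable.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The set $\{|h|\ge\epsilon\}$ is closed in $K_m$ and misses $\infty$, so it is a compact subset of $\psi_m$, and Lemma~\ref{lem:compact} applies.

(ii) Given $\epsilon>0$, let $h'=h-\sum_{|h(A)|\ge\epsilon}h(A)g_A$, a finite sum by (i). Since $g_A(B)=0$ for $B\ne A$ in $\mathcal A^{[m]}$, we have $|h'(B)|<\epsilon$ for all $B$. So the compact set $Q=\{|h'|\ge\epsilon\}$ is a finite set of nodes, and $\|h'-\sum_{\sigma\in Q}h'(\sigma)1_{\{\sigma\}}\|\le\epsilon$.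

(iii) Let $A_1,A_2,\dots$ list the support of $(\alpha_A)$. The sets $W_r=\{A_r\}\cup(A_r\setminus\bigcup_{s<r}A_s)$ are pairwise disjoint basic neighborhoods, hence compact and open. If the list is infinite, then $\alpha_{A_r}\to0$; so in any case $h=\sum_r\alpha_{A_r}1_{W_r}$ converges uniformly and has the required values.

(iv) If $h\in Y_{\mathcal C}$, then $h-h(\infty)1\in X_m$ vanishes on $\mathcal A^{[m]}\setminus\mathcal C$. By (ii), $h$ lies in the closed span of the countable set $\{1\}\cup\{1_{\{\sigma\}}:\sigma\in N_m\}\cup\{g_A:A\in\mathcal C\}$.
\end{proof}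

For $h\in X_m$ the value $h(A)$ is the limit of $h(\sigma)$ as $\sigma$ runs through $A$, so $\|h\|=\sup_{\sigma\in N_m}|h(\sigma)|$. Restriction to $N_m$ therefore identifies $X_m$ isometrically with a closed subspace of $\ell_\infty(N_m)$, and by (ii) this subspace is the closed span of the \emph{generators} $1_{\{\sigma\}}$ ($\sigma\in N_m$) and $1_A$ ($A\in\mathcal A^{[m]}$). Three consequences will be used.
\begin{itemize}
\item $1_B\in X_m$ whenever $B$ is finite or differs from a member of $\mathcal A^{[m]}$ by a finite set; in particular $1_{A_x^i}\in X_m$ for all $x$ and $i$.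
\item A bounded operator $\ell_\infty(N_n)\to\ell_\infty(N_m)$ that sends the generators of $X_n$ into $X_m$ maps $X_n$ into $X_m$.
\item $c_0(N_m)$, the closed span of the $1_{\{\sigma\}}$, equals $\{h\in X_m:h(A)=0\text{ for all }A\}$: one inclusion is the limit formula for $h(A)$, the other is (ii).
\end{itemize}
Together with (i) and (iii), the last item says that $h\mapsto(h(A))_A$ maps $X_m$ onto $c_0(\mathcal A^{[m]})$ with kernel $c_0(N_m)$. Each branch contributes between one and $m$ members to $\mathcal A^{[m]}$, which gives the cardinality stated in Section~\ref{sec:intro}.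

The next lemma makes precise that near a branch of $N_n$ one sees at most $n+1$ limit points. On $\mathbb R^d$ we always use the supremum norm $\|\cdot\|$.

\begin{lemma}\label{lem:branch}
Let $\phi\colon K_n\to\mathbb R^d$ be continuous with $\phi(\infty)=0$, let $y\in n^\omega$, and put
\[
\Phi=\{0\}\cup\{\phi(A_y^i):\ i<n,\ A_y^i\text{ infinite}\}.
\]
For every $\epsilon>0$ there is $L$ such that $\operatorname{dist}(\phi(\sigma),\Phi)<\epsilon$ for all nodes $\sigma\succeq y|L$.
\end{lemma}

\begin{proof}
The set $Q=\{p\in K_n:\operatorname{dist}(\phi(p),\Phi)\ge\epsilon\}$ is closed and contains neither $\infty$ nor any point $A_y^i$. By Lemma~\ref{lem:compact}, every node of $Q$ lies in a finite set $G$ or in one of finitely many sets $A_{y_1}^{i_1},\dots,A_{y_r}^{i_r}$ with $y_s\neq y$. Choose $L$ larger than the lengths of the nodes in $G$ and such that $y|L\not\prec y_s$ for all $s$. A node $\sigma\succeq y|L$ is not in $G$ and is not an initial segment of any $y_s$, so $\sigma\notin Q$.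
\end{proof}

The function $g_A$ is not the norm limit of the partial sums of $\sum_{\tau\in A}1_{\{\tau\}}$, so a functional need not be additive along $A$. It is, however, for all but countably many $A$.

\begin{lemma}\label{lem:functional}
Let $\lambda\in C(K_m)^*$ and $\nu(\tau)=\lambda(1_{\{\tau\}})$ for $\tau\in N_m$. Then $\sum_\tau|\nu(\tau)|\le\|\lambda\|$, and $\lambda(g_A)=\sum_{\tau\in A}\nu(\tau)$ for all but countably many $A\in\mathcal A^{[m]}$.
\end{lemma}

\begin{proof}
By the Riesz representation theorem, $\lambda$ is integration against a signed Borel measure $\mu$ with total variation $|\mu|(K_m)=\|\lambda\|$. Then $\nu(\tau)=\mu(\{\tau\})$, so $\sum_\tau|\nu(\tau)|\le|\mu|(N_m)\le\|\lambda\|$, and countable additivity gives $\lambda(g_A)=\mu(\{A\})+\sum_{\tau\in A}\nu(\tau)$. For each $k\ge1$ at most $k\|\lambda\|$ points $p$ satisfy $|\mu(\{p\})|\ge1/k$, so $\mu(\{A\})=0$ for all but countably many $A$.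
\end{proof}

Finally we recall Baire category in $m^\omega$. This is a compact metrizable space without isolated points, and the \emph{cones} $[\theta]=\{x\in m^\omega:\theta\prec x\}$, $\theta\in N_m$, form a base of clopen sets. A set is \emph{nowhere dense} if its closure contains no cone, \emph{meager} if it is a countable union of nowhere dense sets, and \emph{comeager} if its complement is meager. The Baire category theorem says that $m^\omega$ is not meager. We use three facts. Countable unions of meager sets are meager, so a nonmeager set that is covered by countably many pieces has a nonmeager piece. A nonmeager set $P$ is not nowhere dense, so $P\cap[\theta]$ is dense in $[\theta]$ for some $\theta$. Countable sets are meager, so comeager sets are uncountable.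

\section{Sums along branches}\label{sec:key}

Let $e_0,\dots,e_{m-1}$ be the unit vectors of $\mathbb R^m$, and write $w(i)$ for the $i$-th coordinate of $w\in\mathbb R^m$. A weight $\nu\in\ell_1(N_m)$ defines
\[
v(x)=\sum_{k<\omega}\nu(x|k)\,e_{x(k)}\quad(x\in m^\omega),\qquad
u_\tau=\sum_{k<|\tau|}\nu(\tau|k)\,e_{\tau(k)}\quad(\tau\in N_m).
\]
The $i$-th coordinate of $v(x)$ is $\sum_{\tau\in A_x^i}\nu(\tau)$, the quantity that appears in Lemma~\ref{lem:functional}. One may think of a walk in $\mathbb R^m$ that starts at $u_\emptyset=0$ and ends at $v(x)=\lim_ku_{x|k}$: at the node $\tau$ the walker stands at $u_\tau$, the signed length $\nu(\tau)$ of the next step is prescribed, and only its direction depends on the next digit. Thus, with $j^\infty$ the constant branch and $j^k$ its initial segment of length $k$,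
\begin{equation}\label{eq:walk}
u_{\tau^\frown i}=u_\tau+\nu(\tau)e_i,\qquad v(\tau^\frown j^\infty)=u_\tau+\Bigl(\sum_{k<\omega}\nu(\tau^\frown j^k)\Bigr)e_j .
\end{equation}
Since $\|v(x)-u_{x|L}\|\le\sum_{|\tau|\ge L}|\nu(\tau)|$, the function $v$ is a uniform limit of locally constant functions, so it is continuous on $m^\omega$.

How few values can $v$ take?

\begin{example}\label{ex:dirac}
Let $\nu=1_{\{\sigma\}}$. Then $v(x)=e_i$ if $\sigma^\frown i\prec x$, and $v(x)=0$ if $\sigma\not\prec x$. For $\sigma\ne\emptyset$ the function $v$ takes the $m+1$ values $0,e_0,\dots,e_{m-1}$. For $\sigma=\emptyset$ it takes only the $m$ values $e_0,\dots,e_{m-1}$, but $0$ is not among them. These weights describe the identity operator on $C(K_m)$, since $g_{A_x^i}(\sigma)=v(x)(i)$ whenever $A_x^i$ is infinite.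
\end{example}

The example is optimal: if $v\not\equiv0$, then $v$ cannot take all its values in a set $F$ with $0\in F$ and $|F|\le m$. Let us see this by hand for $m=3$, by comparing the \emph{last} node at which $v$ splits with the \emph{first} node at which $\nu$ is nonzero. A continuous function with finite range is locally constant. If $v\equiv w$ on a cone $[\tau]$, then $u_\tau=w$, because by \eqref{eq:walk} the vector $u_\tau-w$ is a multiple of $e_0$ (take $\tau^\frown0^\infty$) and of $e_1$ (take $\tau^\frown1^\infty$). For $\tau=\emptyset$ this shows that a constant $v$ is $0$. If $v$ is not constant, let $\tau$ be a longest node such that $v$ is not constant on $[\tau]$, and let $c=\nu(\tau)$. On $[\tau^\frown i]$ the function $v$ has the constant value $u_\tau+ce_i$. These three values are not all equal, so $c\ne0$, they are distinct, and they fill $F$. One of them is $0$, say $u_\tau+ce_0=0$, and then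
\[
F=\{0,\ c(e_1-e_0),\ c(e_2-e_0)\}.
\]
So $0$ is the only point of $F$ with vanishing $0$-th coordinate. Now let $\tau'$ be a shortest node with $d=\nu(\tau')\ne0$. Then $u_{\tau'}=0$ and $v(\tau'{}^\frown1^\frown2^\infty)=de_1+te_2$ for some $t$. This vector is nonzero and its $0$-th coordinate vanishes, so it is not in $F$: a contradiction.

In the application, $v$ is only known to be \emph{near} $F$. The last splitting node survives this perturbation, but the first node with nonzero weight does not: many small weights might add up and carry the walk slowly away from $0$. It is replaced by an induction from the root, in which the error is reset at every node.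

\begin{lemma}\label{lem:key}
Let $m\ge3$, $\nu\in\ell_1(N_m)$ and $\eta>0$. Let $F\subseteq\mathbb R^m$ satisfy $0\in F$, $|F|\le m$, and $\|w-w'\|>8\eta$ for distinct $w,w'\in F$. If $\operatorname{dist}(v(x),F)\le\eta$ for all $x\in m^\omega$, then $\|v(x)\|\le\eta$ for all $x\in m^\omega$.
\end{lemma}

Example~\ref{ex:dirac} with $\eta<1/8$ shows that the lemma fails if $|F|=m+1$ is allowed, and also if $0\in F$ is dropped.

\begin{proof}
We first recover the position $u_\tau$ from two eventually constant branches:
\begin{equation}\label{eq:two}
\begin{gathered}
\text{if $j\ne j'$, $\|v(\tau^\frown j^\infty)-w\|\le\eta$ and $\|v(\tau^\frown j'^{\,\infty})-w\|\le\eta$,}\\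
\text{then $\|u_\tau-w\|\le\eta$.}
\end{gathered}
\end{equation}
Indeed, given a coordinate $i$, one of $j,j'$ differs from $i$, and by \eqref{eq:walk} the corresponding vector has the same $i$-th coordinate as $u_\tau$.

The points of $F$ are more than $2\eta$ apart, so for each $x$ there is a unique $f(x)\in F$ within $\eta$ of $v(x)$. We must show that $f\equiv0$. The finitely many fibers of $f$ are preimages of closed balls under $v$; they are closed and partition $m^\omega$, so they are clopen. By \eqref{eq:two}, $\|u_\tau-w\|\le\eta$ whenever $f\equiv w$ on $[\tau]$. If $f$ is constant with value $w$, then $\tau=\emptyset$ gives $\|w\|\le\eta$, and $w=0$ by the separation of $F$. Suppose, toward a contradiction, that $f$ is not constant.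

\emph{The last splitting node determines $F$.} By compactness $m^\omega$ is covered by finitely many cones on which $f$ is constant, so $f$ is constant on $[\tau]$ for all sufficiently long $\tau$. Let $\tau$ be a longest node such that $f$ is not constant on $[\tau]$, let $w_i$ be the value of $f$ on $[\tau^\frown i]$, and let $c=\nu(\tau)$. Then
\[
\|u_\tau+ce_i-w_i\|\le\eta\quad(i<m),\qquad\text{hence}\qquad \bigl|\,\|w_i-w_j\|-|c|\,\bigr|\le2\eta\quad(i\ne j),
\]
because $\|e_i-e_j\|=1$. Some two of the $w_i$ differ, and for them $\|w_i-w_j\|>8\eta$; thus $|c|>6\eta$. It follows that $\|w_i-w_j\|>4\eta$ for all $i\neq j$. So the $m$ points $w_i$ are distinct, and $F=\{w_0,\dots,w_{m-1}\}$ because $|F|\le m$. Since $0\in F$, there is a digit $a$ with $w_a=0$, and $|u_\tau(a)+c|\le\eta$. For $i\ne a$ we have $|u_\tau(a)-w_i(a)|\le\eta$, so $|w_i(a)|\ge|c|-2\eta>4\eta$. Therefore the $a$-th coordinate alone detects the value $0$: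
\begin{equation}\label{eq:detect}
\text{if }|v(x)(a)|\le3\eta,\text{ then }f(x)=0,
\end{equation}
since $f(x)\ne0$ would give $|v(x)(a)|\ge|f(x)(a)|-\eta>3\eta$.

\emph{The walk cannot leave $0$.} As $m\ge3$, there are two distinct digits $b,b'$ different from $a$. For an arbitrary node $\rho$, the vectors $v(\rho^\frown b^\infty)$ and $v(\rho^\frown b'^{\,\infty})$ have $a$-th coordinate $u_\rho(a)$. So \eqref{eq:detect} and \eqref{eq:two} give
\begin{equation}\label{eq:reset}
\text{if }|u_\rho(a)|\le3\eta,\text{ then }\|u_\rho\|\le\eta .
\end{equation}
We show by induction on $|\rho|$ that $\|u_\rho\|\le3\eta$ for all $\rho$, starting from $u_\emptyset=0$. Let $\|u_\rho\|\le3\eta$. Since $u_{\rho^\frown b}(a)=u_\rho(a)$, we may apply \eqref{eq:reset} to both $\rho$ and $\rho^\frown b$, and obtain $\|u_\rho\|\le\eta$ and $\|u_{\rho^\frown b}\|\le\eta$. Hence $|\nu(\rho)|=\|u_{\rho^\frown b}-u_\rho\|\le2\eta$. The step length does not depend on the digit, so $\|u_{\rho^\frown i}\|\le\eta+2\eta$ for every $i<m$.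

Consequently $\|v(x)\|=\lim_k\|u_{x|k}\|\le3\eta$ for all $x$, and \eqref{eq:detect} gives $f\equiv0$, contrary to the assumption that $f$ is not constant.
\end{proof}

\section{Operators from $C(K_m)$ to $C(K_n)$ for $m>n$}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:operators}]
Let $m>n\ge2$, so that $m\ge3$. The space $Y$ will be one of the spaces $Y_{\mathcal C}\subseteq C(K_n)$ of Lemma~\ref{lem:X}(iv). These contain the constants, so we may replace $S$ by $f\mapsto Sf-(Sf)(\infty)1$ and assume that $S$ takes values in $X_n$.

\emph{Step 1: the operator as a family of weights.} For $\sigma\in N_n$ put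
\[
\nu_\sigma(\tau)=(S1_{\{\tau\}})(\sigma)\quad(\tau\in N_m).
\]
Lemma~\ref{lem:functional}, applied to the functional $f\mapsto(Sf)(\sigma)$, shows that $\nu_\sigma\in\ell_1(N_m)$; let $v_\sigma(x)=\sum_k\nu_\sigma(x|k)e_{x(k)}$ be the associated continuous function on $m^\omega$. Let $E$ be the set of all $x\in m^\omega$ in which every digit occurs infinitely often and for which
\[
(Sg_{A_x^i})(\sigma)=\sum_{\tau\in A_x^i}\nu_\sigma(\tau)\qquad\text{for all }i<m,\ \sigma\in N_n .
\]
The set $E$ is comeager. Indeed, for each $i$ and $L$ the set $\{x:x(k)\ne i\text{ for all }k\ge L\}$ is closed and contains no cone, so the first condition excludes a meager set. By Lemma~\ref{lem:functional}, for each of the countably many $\sigma$ the second condition fails for only countably many members of $\mathcal A^{[m]}$, and each of them determines its branch. For $x\in E$ define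
\[
\phi_x=(Sg_{A_x^0},\dots,Sg_{A_x^{m-1}})\colon K_n\to\mathbb R^m .
\]
This map is continuous, $\phi_x(\infty)=0$, and by the definition of $E$
\begin{equation}\label{eq:double}
\phi_x(\sigma)=v_\sigma(x)\qquad(x\in E,\ \sigma\in N_n).
\end{equation}
The right side is defined, and continuous in $x$, on all of $m^\omega$. This matters, because the proof of Lemma~\ref{lem:key} uses eventually constant branches, and these are not in $E$.

\emph{Step 2: the exceptional sets.} We cannot hope that $\phi_x$ vanishes on all of $\mathcal A^{[n]}$ for most $x$: for the operator $f\mapsto f(\emptyset)g_B$, with a fixed $B\in\mathcal A^{[n]}$, we have $\phi_x(B)=e_{x(0)}$. In this example $B$ is already seen by the image of a single node, and only countably many points are of this kind: by Lemma~\ref{lem:X}(i) the set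
\[
\mathcal C=\{A\in\mathcal A^{[n]}:\ (S1_{\{\tau\}})(A)\ne0\text{ for some }\tau\in N_m\}
\]
is countable. Let
\[
D=\{x\in E:\ \phi_x(A)\neq0\text{ for some }A\in\mathcal A^{[n]}\setminus\mathcal C\}.
\]
If $D$ is meager, then $E'=E\setminus D$ is comeager and $Sg_{A_x^i}\in Y_{\mathcal C}$ for all $x\in E'$ and $i<m$, and the theorem holds with the separable space $Y=Y_{\mathcal C}$. So suppose that $D$ is not meager.

\emph{Step 3: at most $m$ values, for one $x$ at a time.} Fix $x\in D$. Choose $B(x)\in\mathcal A^{[n]}\setminus\mathcal C$ with $\phi_x(B(x))\ne0$, let $y\in n^\omega$ be the branch of $B(x)$, and put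
\[
\Phi_x=\{0\}\cup\{\phi_x(A_y^i):\ i<n,\ A_y^i\text{ infinite}\}.
\]
Then $|\Phi_x|\le n+1\le m$; this is where the hypothesis $m>n$ enters. Choose a rational $\epsilon>0$ such that distinct points of $\Phi_x$ are more than $26\epsilon$ apart. Lemma~\ref{lem:branch} gives a node $\rho\prec y$ with $\operatorname{dist}(\phi_x(\sigma),\Phi_x)<\epsilon$ for all $\sigma\succeq\rho$. To make the data countable, move each nonzero point of $\Phi_x$ by at most $\epsilon$ to a point of $\mathbb Q^m$ and keep $0$. The resulting set $F\subseteq\mathbb Q^m$ contains $0$, has at most $m$ points, its distinct points are more than $24\epsilon$ apart, and by \eqref{eq:double}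
\begin{equation}\label{eq:near}
\operatorname{dist}(v_\sigma(x),F)\le2\epsilon\qquad\text{for all }\sigma\in N_n\text{ with }\sigma\succeq\rho .
\end{equation}

\emph{Step 4: at most $m$ values, for all $x$ in a cone.} The branch $y$ depends on $x$ and ranges over an uncountable set, but \eqref{eq:near} involves only the triple $(\rho,F,\epsilon)$, for which there are countably many possibilities. Hence there is a nonmeager set $P\subseteq D$ of branches with the same triple $(\rho,F,\epsilon)$, and there is $\theta\in N_m$ such that $P\cap[\theta]$ is dense in $[\theta]$. For each $\sigma\succeq\rho$ the inequality in \eqref{eq:near} defines a closed set of branches $x$, as $v_\sigma$ is continuous. So \eqref{eq:near} holds for \emph{all} $x\in[\theta]$.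

\emph{Step 5: moving the root to $\theta$.} Lemma~\ref{lem:key} concerns a walk that starts at $0$, whereas on $[\theta]$ the walk defined by $\nu_\sigma$ has already made $|\theta|$ steps. Subtracting these steps translates $F$ and could destroy the hypothesis $0\in F$. We therefore need a node $\sigma\succeq\rho$ for which these steps are short while $v_\sigma$ is large somewhere on $[\theta]$, and this is what $B(x)\notin\mathcal C$ provides.

Fix $x_0\in P\cap[\theta]$ and let $B=B(x_0)$; the node $\rho$ is an initial segment of the branch of $B$. Let $\sigma$ run through $B$ with $|\sigma|\to\infty$, so that $\sigma\to B$ in $K_n$ and eventually $\sigma\succeq\rho$. For each $\tau\in N_m$,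
\[
\nu_\sigma(\tau)=(S1_{\{\tau\}})(\sigma)\longrightarrow(S1_{\{\tau\}})(B)=0,
\]
because $B\notin\mathcal C$. Also $v_\sigma(x_0)=\phi_{x_0}(\sigma)\to\phi_{x_0}(B)$, which is a nonzero point of $\Phi_{x_0}$ and so has norm greater than $26\epsilon$. Fix $\sigma\in B$ with
\[
\sigma\succeq\rho,\qquad\sum_{k<|\theta|}|\nu_\sigma(\theta|k)|\le\epsilon,\qquad\|v_\sigma(x_0)\|>26\epsilon .
\]
Let $\nu(\tau)=\nu_\sigma(\theta^\frown\tau)$ for $\tau\in N_m$, and $u=\sum_{k<|\theta|}\nu_\sigma(\theta|k)e_{\theta(k)}$, so that $\|u\|\le\epsilon$. The function $v$ associated with $\nu$ is $v(x)=v_\sigma(\theta^\frown x)-u$. By Step 4, $\operatorname{dist}(v(x),F)\le3\epsilon$ for all $x\in m^\omega$. With $\eta=3\epsilon$, distinct points of $F$ are more than $8\eta=24\epsilon$ apart, so Lemma~\ref{lem:key} yields $\|v\|\le3\epsilon$ on $m^\omega$, that is, $\|v_\sigma\|\le4\epsilon$ on $[\theta]$. This contradicts $\|v_\sigma(x_0)\|>26\epsilon$. Hence $D$ is meager.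
\end{proof}

For $m=n$ the theorem fails for the identity operator, since for every comeager $E'$ the functions $g_{A_x^0}$, $x\in E'$, form an uncountable family at mutual distance $1$. In the proof, $\Phi_x$ may then have $m+1$ points, as in Example~\ref{ex:dirac}.

\begin{remark}\label{rem:comeager}
The exceptional set of branches may be uncountable, even among the branches in which every digit occurs infinitely often. Let $m>n$. For a finite or infinite sequence $s$ of digits less than $n$, let $j(s)$ be the sequence of twice the length with $j(s)(2k)=s(k)$ and with $j(s)(2k+1)$ the residue of $k$ modulo $m$. If $x=j(z)$ with $z\in n^\omega$, then $j(s)\prec x$ if and only if $s\prec z$, and the digit of $x$ after $j(s)$ is $z(|s|)$; so $\{s\in N_n:j(s)\in A_x^i\}$ is $A_z^i$ for $i<n$ and empty for $i\ge n$. If $x\notin j(n^\omega)$, then $j(s)\prec x$ for only finitely many $s$. Since $j$ is injective on $N_n$, the operator $f\mapsto f\circ j$ sends generators of $X_m$ into $X_n$, and $Sf=(f-f(\infty)1)\circ j$ defines a bounded operator $C(K_m)\to X_n$ with $Sg_{A^0_{j(z)}}=g_{A_z^0}$ whenever $A_z^0$ is infinite. A separable space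 contains only countably many of the functions $g_{A_z^0}$. So $E'$ contains only countably many of the uncountably many corresponding branches $j(z)$, although every digit occurs infinitely often in each of them. In particular, $S$ need not have separable range.
\end{remark}

\section{Complemented embeddings and quotients}\label{sec:positive}

\subsection*{A retraction of $K_n$ onto $K_m$ for $m\le n$}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}(a)]
Let $m\le n$ and regard $N_m\subseteq N_n$ and $m^\omega\subseteq n^\omega$. For $x\in m^\omega$ the set $A_x^i$ is the same whether computed in $N_m$ or in $N_n$ if $i<m$, and it is empty if $i\ge m$. So $\mathcal A^{[m]}\subseteq\mathcal A^{[n]}$, and $U=N_m\cup\mathcal A^{[m]}$ is an open subspace of $\psi_n$ carrying the topology of $\psi_m$. It is also closed in $\psi_n$: if $x\in n^\omega\setminus m^\omega$ and $x(k)\ge m$, then no initial segment of $x$ longer than $k$ is in $N_m$, so $A_x^i\cap N_m$ is finite and the point $A_x^i$ has a neighborhood disjoint from $U$. Since $U$ is closed, the compact subsets of $U$ are exactly the traces on $U$ of the compact subsets of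 $\psi_n$. Therefore the subspace $U\cup\{\infty\}$ of $K_n$ is $K_m$.

Define $r\colon K_n\to K_m$ as the identity on $U$ and as $\infty$ elsewhere. If $W\subseteq U$ is open, then $r^{-1}(W)=W$ is open in $K_n$; if $Q\subseteq U$ is compact, then $r^{-1}(K_m\setminus Q)=K_n\setminus Q$ is open. So $r$ is a continuous retraction. The map $f\mapsto f\circ r$ is an isometric embedding of $C(K_m)$ into $C(K_n)$, the restriction $h\mapsto h|_{K_m}$ is a left inverse of norm one, and $h\mapsto h|_{K_m}\circ r$ is a projection of norm one onto the image.
\end{proof}

\subsection*{Coding $m$ digits by binary words}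

The restriction map just used is a surjection $C(K_n)\to C(K_2)$ for every $n\ge2$. So for Theorem~\ref{thm:main}(b) it suffices to map $C(K_2)$ onto $C(K_m)$. We work with the spaces $X_m\subseteq\ell_\infty(N_m)$ and give finite direct sums the maximum norm.

To choose one of $m$ digits, ask successively ``is it $0$?'', ``is it $1$?'', and so on; $m-1$ questions suffice. Recording ``yes'' as $0$ and ``no'' as $1$, we encode a digit $l\le m-2$ by the word $1^l0$ and the digit $m-1$ by the word $1^{m-1}$. Every infinite binary sequence begins with exactly one code word, and no code word is an initial segment of another. Hence concatenation of code words defines an injection $c\colon N_m\to N_2$ and a bijection $\hat c\colon m^\omega\to2^\omega$, and $c(\tau)\prec\hat c(x)$ if and only if $\tau\prec x$. The $i$-th question about the digit after $\tau$ is asked at the binary node $c(\tau)^\frown1^i$, so for $0\le i\le m-2$ we define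
\[
R_i\colon\ell_\infty(N_2)\to\ell_\infty(N_m),\qquad(R_if)(\tau)=f(c(\tau)^\frown1^i).
\]

\begin{lemma}\label{lem:coding}
Each $R_i$ maps $X_2$ into $X_m$. If $f\in X_2$, $x\in m^\omega$, $z=\hat c(x)$, and $A_x^l$ is infinite, then
\[
(R_if)(A_x^l)=\begin{cases}f(A_z^0),&l=i,\\ f(A_z^1),&l>i,\\ 0,&l<i,\end{cases}
\]
where $A_z^0$ is infinite in the first case and $A_z^1$ is infinite in the second.
\end{lemma}

\begin{proof}
Let $\tau\prec x$ and $l=x(|\tau|)$. In $z$ the segment $c(\tau)$ is followed by the code word of $l$. If $l<i$, this word is $1^l0$, and $c(\tau)^\frown1^i\not\prec z$. If $l=i$, the word is $1^i0$, so $c(\tau)^\frown1^i\in A_z^0$. If $l>i$, the word begins with $1^{i+1}$, so $c(\tau)^\frown1^i\in A_z^1$. If $\tau\not\prec x$, then $c(\tau)\not\prec z$. Altogether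
\begin{equation}\label{eq:R}
R_i1_{A_z^0}=1_{A_x^i},\qquad R_i1_{A_z^1}=\sum_{l>i}1_{A_x^l}.
\end{equation}
The map $\tau\mapsto c(\tau)^\frown1^i$ is injective, so $R_i1_{\{\sigma\}}$ is $0$ or the indicator of a node. As $\hat c$ is onto, all generators of $X_2$ are sent into $X_m$, and $R_i(X_2)\subseteq X_m$.

Now let $A_x^l$ be infinite, and let $T=\{c(\tau)^\frown1^i:\tau\in A_x^l\}$, an infinite set; $(R_if)(A_x^l)$ is the limit of $f$ along $T$. If $l=i$ or $l>i$, then $T$ is contained in $A_z^0$ or $A_z^1$, respectively, and the limit is the value of $f$ at that point. If $l<i$, then no node of $T$ is an initial segment of $z$; and a branch $z'\ne z$ extends $c(\tau)\prec z$ for only finitely many $\tau$. So $T$ meets every member of $\mathcal A^{[2]}$ in a finite set, every generator of $X_2$ tends to $0$ along $T$, and hence so does every $f\in X_2$.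
\end{proof}

One function $f\in X_2$ has two values over the branch $z$, while $g\in X_m$ has up to $m$ values over $x$; so we use one function for each question. For $m=3$ the code words are $0$, $10$, $11$, and Lemma~\ref{lem:coding} gives for $R_0f_0+R_1f_1$ the values
\[
f_0(A_z^0),\qquad f_0(A_z^1)+f_1(A_z^0),\qquad f_0(A_z^1)+f_1(A_z^1)
\]
at $A_x^0$, $A_x^1$, $A_x^2$. Taking $f_0(A_z^1)=0$, we can prescribe all three. The general case is the same triangular system.

\begin{lemma}\label{lem:onto}
The operator $R\colon X_2^{\,m-1}\to X_m$, $R(f_0,\dots,f_{m-2})=\sum_{i\le m-2}R_if_i$, is onto.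
\end{lemma}

\begin{proof}
Let $g\in X_m$. Prescribe values of $f_i$ on $\mathcal A^{[2]}$ as follows, with $z=\hat c(x)$: let $f_i(A_z^0)=g(A_x^i)$ whenever $i\le m-2$ and $A_x^i$ is infinite; let $f_{m-2}(A_z^1)=g(A_x^{m-1})$ whenever $A_x^{m-1}$ is infinite; let all other values be $0$. The sets $A_z^0$, $A_z^1$ named here are infinite by Lemma~\ref{lem:coding}. Since $\hat c$ is injective and $(g(A))_A\in c_0(\mathcal A^{[m]})$, the prescribed families are in $c_0(\mathcal A^{[2]})$, so such $f_i\in X_2$ exist by Lemma~\ref{lem:X}(iii).

Let $A_x^l$ be infinite. If $l\le m-2$, the term $i=l$ of $\sum_i(R_if_i)(A_x^l)$ is $g(A_x^l)$, the terms $i>l$ vanish, and the terms $i<l$ equal $f_i(A_z^1)=0$ because $i<m-2$. If $l=m-1$, the sum is $\sum_if_i(A_z^1)=f_{m-2}(A_z^1)=g(A_x^{m-1})$. So $h=g-R(f_0,\dots,f_{m-2})$ vanishes on $\mathcal A^{[m]}$, which means that $h\in c_0(N_m)$. Let $h'\in c_0(N_2)$ equal $h(\tau)$ at $c(\tau)$ and $0$ off the range of $c$. Then $R_0h'=h$, and $R(f_0+h',f_1,\dots,f_{m-2})=g$.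
\end{proof}

It remains to find $m-1$ independent copies of $X_2$, and one extra coordinate, in a single copy. The binary tree contains as many disjoint copies of itself as we wish.

\begin{lemma}\label{lem:copies}
For every $d\ge1$ there is a bounded linear surjection $X_2\to\mathbb R\oplus X_2^{\,d}$.
\end{lemma}

\begin{proof}
The nodes $\rho_k=1^{k}0$, $k<d$, are nonempty and pairwise incomparable. Put $(T_kf)(\sigma)=f(\rho_k{}^\frown\sigma)$ and $Tf=(f(\emptyset),T_0f,\dots,T_{d-1}f)$. If $z=\rho_k{}^\frown z'$, then $\rho_k{}^\frown\sigma\in A_z^j$ if and only if $\sigma\in A_{z'}^j$, so $T_k1_{A_z^j}=1_{A_{z'}^j}$; if $\rho_k\not\prec z$, then $T_k1_{A_z^j}=0$. Also $T_k1_{\{\sigma\}}$ is $0$ or the indicator of a node. Thus $T$ maps $X_2$ into $\mathbb R\oplus X_2^{\,d}$.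

Conversely, let $J_kf$ equal $f(\sigma)$ at $\rho_k{}^\frown\sigma$ and $0$ at the nodes that do not extend $\rho_k$. Then $J_k1_{\{\sigma\}}$ is the indicator of a node, and $J_k1_{A^j_{z'}}$ is the indicator of the set of nodes of $A^j_{z}$ extending $\rho_k$, where $z=\rho_k{}^\frown z'$; this set is cofinite in $A_z^j$. So $J_k(X_2)\subseteq X_2$. The nodes above different $\rho_k$ are different and none is $\emptyset$, so $T(t1_{\{\emptyset\}}+\sum_kJ_kf_k)=(t,f_0,\dots,f_{d-1})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Compose the bounded linear surjections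
\[
C(K_n)\to C(K_2)\to X_2\to\mathbb R\oplus X_2^{\,m-1}\to\mathbb R\oplus X_m\to C(K_m),
\]
given by restriction to $K_2$, by $h\mapsto h-h(\infty)1$, by Lemma~\ref{lem:copies}, by the identity on $\mathbb R$ together with the operator $R$ of Lemma~\ref{lem:onto}, and by $(t,h)\mapsto t1+h$.
\end{proof}

\begin{remark}
In Lemma~\ref{lem:onto} the preimage of $g$ is built from an enumeration of the support of $(g(A))_A$, which depends on $g$. This cannot be made linear and bounded when $m>2$. More generally, for $m>n$ no bounded linear surjection $T\colon C(K_n)\to C(K_m)$ has a bounded linear right inverse $J$, because $\|f\|=\|TJf\|\le\|T\|\,\|Jf\|$ would make $J$ an embedding, contrary to Theorem~\ref{thm:main}(a); for $n=2$ and the surjection above, all other arrows do have such inverses.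
\end{remark}

\begin{thebibliography}{1}

\bibitem{APS}
Antonio Avil\'es, Grzegorz Plebanek and Luis S\'aenz,
\emph{On almost disjoint families and Johnson-Lindenstrauss spaces},
arXiv:2607.13214 (2026).

\end{thebibliography}
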